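# Escaping sets and eventual dimension in the class $\mathcal B$: chains of inverse branches

Throughout, $D(c,r)$ and $B(x,r)$ denote open discs, $\overline D(c,r)$ is the closed disc, and
$$U_c:=\overline D(c,20)\qquad(c\in\mathbb C).$$
Hausdorff dimension is written $\dim$, with $\dim\emptyset=0$. For $s>0$, $\mathcal H^s_\delta(S)$ is the infimum of $\sum_i(\operatorname{diam}S_i)^s$ over countable covers of $S$ by sets of diameter at most $\delta$, and $\mathcal H^s(S)=\lim_{\delta\to0}\mathcal H^s_\delta(S)$.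

## 1. Chains of contracting families

The proof turns on a Cantor set obtained by composing conformal contractions taken from infinitely many finite families, with one connecting map between consecutive families. We build it first, with no dynamics in sight.

Two textbook facts are used all the time. Let $g$ be univalent on $D(c,\rho)$. **Koebe's $1/4$-theorem:** $g(D(c,\rho))\supset D\big(g(c),\tfrac14\rho|g'(c)|\big)$. **Koebe's distortion theorem:** for $|z-c|\le\theta\rho$ with $0\le\theta<1$,
$$\frac{1-\theta}{(1+\theta)^3}\le\frac{|g'(z)|}{|g'(c)|}\le\frac{1+\theta}{(1-\theta)^3}.$$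
With $\rho=90$ and $\theta=20/90=2/9$, the quotient of the two bounds is $\big(\frac{1+\theta}{1-\theta}\big)^4=(11/7)^4=14641/2401<7$. Hence, for every $g$ univalent on $D(c,90)$,
$$\sup_{U_c}|g'|\le7\inf_{U_c}|g'|.\tag{1}$$

**Definition ($d$-family).** Let $d>0$, $c\in\mathbb C$. A *$d$-family at $c$* is a finite family $\Phi$ of univalent maps $\varphi:D(c,90)\to D(c,17)$ with $|\varphi'|\le1/7$, such that the sets $\varphi(U_c)$, $\varphi\in\Phi$, are pairwise disjoint and
$$\sum_{\varphi\in\Phi}\lambda_\varphi^d\ge1,\qquad \lambda_\varphi:=\inf_{U_c}|\varphi'|.$$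
Here $\lambda_\varphi>0$, because $\varphi'$ has no zeros and $U_c$ is compact.

**Example 1.** Let $c=0$ and $\varphi_\pm(z)=z/9\pm7$. Then $\varphi_\pm(D(0,90))=D(\pm7,10)\subset D(0,17)$, and the sets $\varphi_\pm(U_0)=\overline D(\pm7,20/9)$ are disjoint. Since $\lambda_{\varphi_\pm}=1/9$, this is a $d$-family exactly when $2\cdot9^{-d}\ge1$, that is, when $d\le\log2/\log9$.

**Definition (chain).** A *chain* with exponent $d$ consists of

- points $c_1,c_2,\dots$ and $d$-families $\Phi_j$ at $c_j$;
- univalent *transitions* $\psi_j:D(c_{j+1},90)\to D(c_j,17)$ with $|\psi_j'|\le1/7$;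
- run lengths $N_1,N_2,\dots\in\{1,2,\dots\}$.

We also allow the *one-family chain*, consisting of $c_1$ and $\Phi_1$ only, with $N_1=\infty$ and no transition.

An *admissible word* is a sequence $g_1,g_2,\dots$ consisting of $N_1$ elements of $\Phi_1$, then $\psi_1$, then $N_2$ elements of $\Phi_2$, then $\psi_2$, and so on. Step $k$ is *in stage $j$* if $g_k$ is one of the $N_j$ elements of $\Phi_j$ or the $\psi_j$ that follows them; this depends only on $k$. Let $D(c^{(k)},90)$ be the domain of $g_k$, and set $c^{(0)}=c_1$, $U^{(k)}=U_{c^{(k)}}$. If step $k+1$ is in stage $j$, then $g_{k+1}$ has its values in $D(c_j,17)$. The preceding $g_k$ (an element of $\Phi_j$, or $\psi_{j-1}$) has domain $D(c_j,90)$, and for $k=0$ we have $c^{(0)}=c_1$. So in all cases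
$$g_{k+1}:D(c^{(k+1)},90)\to D(c^{(k)},17).\tag{2}$$
Consequently $G_k:=g_1\circ\dots\circ g_k$ (with $G_0=\mathrm{id}$) is univalent on $D(c^{(k)},90)$, with $|G_k'|\le7^{-k}$ there. Put
$$W_k:=G_k(U^{(k)}),\qquad \ell_k:=\prod_{i=1}^k\inf_{U^{(i)}}|g_i'|,$$
$$\tau_j:=\inf_{U_{c_{j+1}}}|\psi_j'|,\qquad \eta_j:=\min\big(\{\tau_j\}\cup\{\lambda_\varphi:\varphi\in\Phi_j\}\big),\qquad T_j:=\prod_{i<j}\tau_i .$$
In a one-family chain omit $\tau_1$ from $\eta_1$; and $T_1=1$ always. **The numbers $\tau_j,\eta_j,T_j$ do not depend on the run lengths.** Everything rests on this.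

By (2), $g_{k+1}(U^{(k+1)})\subset D(c^{(k)},17)\subset U^{(k)}$. So the compact sets $W_k$ are nested, with $\operatorname{diam}W_k\le40\cdot7^{-k}$, and they shrink to one point, which we call $\pi(g_1g_2\dots)$. Let $C$ be the set of all these points.

**Lemma 1.** For a chain with exponent $d$:

(a) Pieces $W_k$ belonging to different words of length $k$ are disjoint. The set $C$ is compact and carries a Borel probability measure $\mu$ such that $\mu(W_k)\le\prod\lambda_{g_i}^d$, the product being over those $i\le k$ for which $g_i$ is not a transition.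

(b) Let $x=\pi(g_1g_2\dots)\in C$ and $0<r\le\frac34$. Let $k$ be maximal with $r\le\frac34\ell_k$ and let $j$ be the stage of step $k+1$. Then $r\le7^{-k}$ and
$$\mu(B(x,r))\le\Big(\frac{4r}{3\eta_jT_j}\Big)^d .$$
Moreover $k\to\infty$ as $r\to0$, uniformly in $x\in C$.

(c) For a one-family chain, $\mathcal H^d(C)>0$, so $\dim C\ge d$; also $C=\bigcup_{\varphi\in\Phi_1}\varphi(C)$.

(d) If all $N_j$ are finite and
$$7^{-N_{j-1}/j}\Big(\frac{4}{3\eta_jT_j}\Big)^d\le1\qquad\text{for all }j\ge2,\tag{3}$$
then $\dim C\ge d$.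

**Proof of (a).** The purpose of this part is to put a measure on $C$ whose mass on pieces can be read off from the words. Suppose two words first differ at position $i\le k$. Then $g_i\ne\tilde g_i$ belong to the same $\Phi_j$, so $g_i(U_{c_j})\cap\tilde g_i(U_{c_j})=\emptyset$. Since $G_{i-1}=\tilde G_{i-1}$ is injective, and $W_k\subset W_i=G_{i-1}(g_i(U_{c_j}))$ and likewise for $\tilde W_k$, the pieces are disjoint. The set $\Sigma$ of admissible words is a product of finite sets, hence compact. Words agreeing in the first $k$ letters have images in the same $W_k$, so $\pi$ is continuous and $C=\pi(\Sigma)$ is compact. On $\Sigma$ take the product probability in which, at a step using $\Phi_j$, the map $\varphi$ has probability $\lambda_\varphi^d/\sum_{\varphi'\in\Phi_j}\lambda_{\varphi'}^d\le\lambda_\varphi^d$. Let $\mu$ be its image under $\pi$. If $\pi$ of a word lies in $W_k$, the word's own level-$k$ piece meets $W_k$, hence equals it. So $\pi^{-1}(W_k)$ is the cylinder $g_1\dots g_k$, and $\mu(W_k)$ is its probability.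

**Proof of (b).** Here we fit a round ball into a piece. By (2), $g_{i+1}\circ\dots\circ g_k(U^{(k)})\subset U^{(i)}$, so the chain rule gives $|G_k'|\ge\ell_k$ on $U^{(k)}$; also $\ell_k\le7^{-k}$. Let $y_k=G_k^{-1}(x)$. As $x\in W_{k+1}$, we have $y_k\in g_{k+1}(U^{(k+1)})\subset D(c^{(k)},17)$, so $D(y_k,3)\subset U^{(k)}$. The $1/4$-theorem for $G_k$ on $D(y_k,3)$ gives
$$B(x,\tfrac34\ell_k)\subset W_k .$$
The index $k$ exists because $\ell_0=1$ and $\ell_k\to0$, and $r\le\frac34\ell_k\le7^{-k}$. For each fixed $k_0$ there are finitely many words of length $k_0$, so $\ell_{k_0}$ has a positive lower bound independent of $x$. Hence $k\ge k_0$ for all sufficiently small $r$, uniformly in $x$. Among $g_1,\dots,g_k$ the transitions are exactly $\psi_1,\dots,\psi_{j-1}$, so (a) says $\mu(W_k)\le(\ell_k/T_j)^d$. By maximality of $k$, $\frac34\eta_j\ell_k\le\frac34\ell_{k+1}<r$. Therefore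
$$\mu(B(x,r))\le\mu(W_k)\le\Big(\frac{\ell_k}{T_j}\Big)^d\le\Big(\frac{4r}{3\eta_jT_j}\Big)^d .$$

**From balls to dimension.** Suppose $\mu(B(x,r))\le Kr^s$ for all $x\in C$ and $0<r<r_0$, where $s>0$. We claim $\mathcal H^s(C)>0$. Letting $r\to0$, single points have measure $0$. Let $C$ be covered by countably many sets $S_i$, each meeting $C$, of diameters $\delta_i<r_0/2$. If $\delta_i=0$, then $\mu$ gives $S_i$ mass $0$. If $\delta_i>0$, choose $x_i\in S_i\cap C$; then $S_i\subset B(x_i,2\delta_i)$. So $1=\mu(C)\le K2^s\sum_i\delta_i^s$, and $\mathcal H^s(C)\ge(K2^s)^{-1}$.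

**Proof of (c).** Now $j=1$ always, and (b) reads $\mu(B(x,r))\le(4r/3\eta_1)^d$; apply the last paragraph. The identity holds since $\pi(g_1g_2g_3\dots)=g_1(\pi(g_2g_3\dots))$.

**Proof of (d).** If the stage $j$ of step $k+1$ is at least $2$, then $k\ge N_{j-1}$, so $r\le7^{-k}\le7^{-N_{j-1}}$ and $r^{-1/j}\ge7^{N_{j-1}/j}$. By (b) and (3),
$$\mu(B(x,r))\le r^d\Big(\frac{4}{3\eta_jT_j}\Big)^d\le r^d\,7^{N_{j-1}/j}\le r^{d-1/j}.$$
As $r\to0$ we have $k\to\infty$ and hence $j\to\infty$, uniformly in $x$. So for each $\varepsilon\in(0,d)$ there is $r_\varepsilon<1$ with $\mu(B(x,r))\le r^{d-\varepsilon}$ for $x\in C$, $r<r_\varepsilon$. Hence $\mathcal H^{d-\varepsilon}(C)>0$ and $\dim C\ge d-\varepsilon$ for every $\varepsilon$. $\square$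

**Example 2 (short runs lose everything, long runs lose nothing).** Let every $c_j=0$, let every $\Phi_j$ be the family of Example 1 with $d=\log2/\log9$, and let $\psi_j(z)=9^{-j}z$, which maps $D(0,90)$ into $D(0,10)$. Take $N_j=1$. After $2k$ steps, $C$ is covered by $2^k$ discs of diameter $40\cdot9^{-k-k(k+1)/2}$. For every $s>0$, $2^k\,40^s\,9^{-s(k+k(k+1)/2)}\to0$, so $\dim C=0$, although each family alone has a limit set of dimension at least $d$. Now take $N_{j-1}=j^3$ for $j\ge 2$ instead. Here $\eta_j=9^{-j}$, $T_j=9^{-j(j-1)/2}$, and since $4/3<9$,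
$$\Big(\frac4{3\eta_jT_j}\Big)^d\le 9^{d(1+j(j+1)/2)}=2^{1+j(j+1)/2}\le 7^{j^2},$$
because $1+j(j+1)/2\le j^2$ for $j\ge2$. So (3) holds and $\dim C\ge d$. The price $\tau_j$ of a transition is fixed in advance and paid once; a long enough run before it makes it negligible.

## 2. The sets $J_R(f)$ and $I(f)$, and the two theorems

Here is what chains are for. Let $f:\mathbb C\to\mathbb C$ be transcendental entire. Its *Julia set* $J(f)$ is the set of points where $(f^n)$ is not equicontinuous for the spherical metric, and $f(J(f))\subset J(f)$. Its *escaping set* is $I(f)=\{z:f^n(z)\to\infty\}$. Let $\operatorname{sing}(f^{-1})$ be the set of critical and asymptotic values of $f$; a point $v\in\mathbb C$ is an asymptotic value if $f\to v$ along some curve tending to $\infty$. The *Eremenko–Lyubich class* $\mathcal B$ consists of those $f$ for which $\operatorname{sing}(f^{-1})$ is bounded.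

**Example 3.** The function $e^z$ lies in $\mathcal B$. It has no critical points. It is a covering of $\mathbb C\setminus\{0\}$, so a curve along which $e^z\to v\ne0$ eventually stays in one component of the preimage of a small disc about $v$ and converges to a finite point. Thus $\operatorname{sing}(f^{-1})=\{0\}$. By contrast $z\sin z\notin\mathcal B$: its critical points include infinitely many real $x$ with $\tan x=-x$, and there $|x\sin x|=x^2/\sqrt{1+x^2}$ is unbounded.

For $R>0$ let
$$J_R(f):=\{z\in J(f):|f^n(z)|\ge R\text{ for all }n\ge1\},\qquad \operatorname{edim}(f):=\inf_{R>0}\dim J_R(f).$$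
The number $\operatorname{edim}(f)$ is the *eventual dimension*. Since $J_R(f)$ shrinks as $R$ grows, the infimum is the limit as $R\to\infty$. So we compare points whose orbits stay far out with points whose orbits tend to $\infty$. The problem, from Lasse Rempe and Gwyneth M. Stallard, "Hausdorff dimensions of escaping sets of transcendental entire functions", arXiv:0904.3072 (2009), is whether some $f\in\mathcal B$ has $\operatorname{edim}(f)\ne\dim I(f)$. The facts granted are: $I(f)\subset J(f)$ and $\dim I(f)\le\operatorname{edim}(f)$ for $f\in\mathcal B$; $\dim I(f)\in[1,2]$ for every transcendental entire $f$; and for each $d\in[1,2]$ some $f\in\mathcal B$ has $\operatorname{edim}(f)=\dim I(f)=d$.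

**Theorem 1.** $\operatorname{edim}(f)=\dim I(f)$ for every $f\in\mathcal B$. So no $f\in\mathcal B$ has $\operatorname{edim}(f)\ne\dim I(f)$.

A refinement needs two more notions. A *hyperbolic set* is a compact $X\subset\mathbb C$ with $f(X)\subset X$ and $|(f^n)'(z)|\ge\delta\kappa^n$ for all $z\in X$, $n\ge1$, with some constants $\delta>0$, $\kappa>1$. For instance, $\{p\}$ is hyperbolic if $f(p)=p$ and $|f'(p)|>1$. Put
$$h_Q:=\sup\{\dim X:X\subset\{|z|\ge e^Q\}\text{ hyperbolic}\},\qquad \operatorname{ehd}(f):=\inf_Qh_Q=\lim_{Q\to\infty}h_Q;$$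
the limit exists because $h_Q$ is nonincreasing in $Q$. For a sequence $a=(a_n)$ with $a_n\to\infty$ let
$$\mathrm{Slow}_a(f):=\{z\in I(f):|f^n(z)|\le a_n\text{ for all large }n\}.$$
For instance, every $z\in I(f)$ lies in $\mathrm{Slow}_a(f)$ for $a_n=1+|f^n(z)|$. So $I(f)$ is the union of all the sets $\mathrm{Slow}_a(f)$, but it is an uncountable union, and $\dim$ need not respect those.

**Theorem 2.** Let $f\in\mathcal B$.

(a) $\dim(I(f)\cap J_R(f))=\operatorname{edim}(f)$ for every $R>0$; hence $\dim J_R(f)=\max\{\operatorname{edim}(f),\dim(J_R(f)\setminus I(f))\}$.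

(b) $\displaystyle\inf_R\dim(J_R(f)\setminus I(f))=\operatorname{ehd}(f)=\min_a\dim\mathrm{Slow}_a(f)$, where the minimum over all $a_n\to\infty$ is attained. In particular, for every $a$ with $a_n\to\infty$, $\operatorname{ehd}(f)\le\dim\mathrm{Slow}_a(f)\le\dim I(f)=\operatorname{edim}(f)$.

We use three properties of dimension: countable stability, $\dim\bigcup_iS_i=\sup_i\dim S_i$; invariance under locally bi-Lipschitz maps; and their consequence
$$\dim f^{-n}(S)\le\dim S.\tag{4}$$
For (4): off the countable set of critical points of $f^n$, the plane is covered by countably many open sets on which $f^n$ is bi-Lipschitz. Similarly $\dim\exp(S)=\dim S$. One granted inequality can be checked at once. If $z\in I(f)\subset J(f)$, then $f^n(z)\in J_R(f)$ for large $n$, so $I(f)\subset\bigcup_nf^{-n}(J_R(f))$ and $\dim I(f)\le\dim J_R(f)$ for all $R$.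

**Easy cases.** If $\operatorname{edim}(f)=1$, then $1\le\dim I(f)\le\operatorname{edim}(f)=1$ and equality holds. If $\dim I(f)=2$, then $2\le\operatorname{edim}(f)\le2$. In general, suppose $\dim I(f)<d<\operatorname{edim}(f)$. Then $\dim J_R(f)>d$ for every $R$, while $\dim (J_R(f)\cap I(f))<d$, so
$$\dim(J_R(f)\setminus I(f))>d\quad\text{for every }R>0.\tag{5}$$
The extra dimension would sit on points whose orbits stay far out but do not escape. Such an orbit returns infinitely often to some bounded region. We shall turn the returns into a $d$-family far out, one for each of a sequence of distances tending to $\infty$, and a chain through these families will consist of escaping points.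

**Where the direct attempt stops.** The natural first use of a family of return maps is its own limit set, the set $C$ of Lemma 1(c). It has dimension at least $d$, but it lies on the wrong side: its points keep returning to the same disc, their orbits are bounded (Section 8), and none of them escapes. The next attempt, to change families at every step, runs into Example 2: nothing bounds the contraction of the transitions from below, and the dimension can vanish. Lemma 1(d) gets past this point.

## 3. Logarithmic coordinates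

**What this section is for.** Near $\infty$ we want $f$ to be a map with univalent inverse branches that contract uniformly. A change of variable $z=e^\zeta$ provides this.

Fix $f\in\mathcal B$ and $R_0\ge1$ with $\operatorname{sing}(f^{-1})\cup\{f(0)\}\subset D(0,R_0)$. Let
$$G=\{|z|>R_0\},\quad A=f^{-1}(G),\quad L_0=\log R_0,\quad H=\{\operatorname{Re}w>L_0\},\quad \mathcal T=\exp^{-1}(A).$$
By Eremenko–Lyubich (Ann. Inst. Fourier 42 (1992), §2), every component $V$ of $A$ is simply connected and $f:V\to G$ is a universal covering. Also $0\notin A$, as $|f(0)|<R_0$.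

**The lift.** A branch of $\log$ exists on each $V$, and $\exp^{-1}(V)$ is the disjoint union of the $2\pi i\mathbb Z$-translates of its image. So the components $T$ of $\mathcal T$ (the *tracts*) are mapped by $\exp$ conformally onto components of $A$. For a tract $T$, both $f\circ\exp:T\to G$ and $\exp:H\to G$ are universal coverings, so $f\circ\exp|_T$ lifts to a conformal map $T\to H$. Choose this lift for one tract over each $V$ and transfer it to the other tracts by $2\pi i$-translations. The result is a holomorphic $F:\mathcal T\to H$ with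
$$\exp\circ F=f\circ\exp,\qquad F(\zeta+2\pi i)=F(\zeta),\tag{6}$$
mapping each tract $T$ conformally onto $H$. Write $F_T^{-1}:H\to T$ for the inverse. Where $F^n(\zeta)$ is defined, $\exp F^n(\zeta)=f^n(e^\zeta)$, so $\operatorname{Re}F^n(\zeta)=\log|f^n(e^\zeta)|$. Conversely, if $|f^l(e^\zeta)|>R_0$ for $1\le l\le n$, then $F^n(\zeta)$ is defined: inductively, $f(\exp F^{l-1}(\zeta))=f^l(e^\zeta)\in G$ means $F^{l-1}(\zeta)\in\mathcal T$. Since $F'\ne0$ and there are countably many tracts, $\dim F^{-n}(S)\le\dim S$, as in (4).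

**Contraction.** Since $T$ and $T+2\pi i$ are disjoint, $T$ contains no disc of radius greater than $\pi$. Koebe's $1/4$-theorem for $F_T^{-1}$ on $D(w,\operatorname{Re}w-L_0)\subset H$ gives $\frac14|(F_T^{-1})'(w)|(\operatorname{Re}w-L_0)\le\pi$, that is,
$$|(F_T^{-1})'(w)|\le\frac{4\pi}{\operatorname{Re}w-L_0}\qquad(w\in H).\tag{7}$$
In particular $|(F_T^{-1})'(w)|\le 4\pi/100<1/7$ if $\operatorname{Re}w\ge L_0+100$.

**Example 4.** For $f(z)=e^z$ and $R_0>1$: $A=\{\operatorname{Re}z>L_0\}$ has one component, the tracts are the sets $\{|\operatorname{Im}\zeta-2\pi l|<\pi/2,\ e^{\operatorname{Re}\zeta}\cos\operatorname{Im}\zeta>L_0\}$, and we may take $F(\zeta)=e^\zeta$, with inverse branches $\operatorname{Log}w+2\pi il$.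

**A step outward.** The transitions will need points near a given point whose image lies twice as far to the right. Fix once and for all one tract $T$. Let $t_0=L_0+200$ and $\gamma(t)=F_T^{-1}(t)$ for $t\ge t_0$. As $f(e^{\gamma(t)})=e^t\to\infty$ and $f$ is bounded on bounded sets, $\operatorname{Re}\gamma(t)\to+\infty$. Integrating (7),
$$\operatorname{Re}\gamma(t)\le\operatorname{Re}\gamma(t_0)+4\pi\log\frac{t-L_0}{200}.$$
So for $x\ge\operatorname{Re}\gamma(t_0)$ there is, by continuity, $t\ge t_0$ with $\operatorname{Re}\gamma(t)=x$, and then $t\ge L_0+200\,e^{(x-\operatorname{Re}\gamma(t_0))/4\pi}$. Hence there is $X_0\ge\max\{1,\operatorname{Re}\gamma(t_0)\}$ such that $t\ge2x$ whenever $x\ge X_0$. Adding a multiple of $2\pi i$ to $\gamma(t)$ to bring its imaginary part within $\pi$ of that of a given point $q$ with $\operatorname{Re} q=x$, and using (6), we get: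

> (8) If $\operatorname{Re}q\ge X_0$, there is $q'\in\mathcal T$ with $|q'-q|\le\pi$ and $\operatorname{Re}F(q')\ge2\operatorname{Re}q$.

Put $Q_0=\max\{L_0+200,X_0\}$.

## 4. Inverse branches along orbits, and transitions between distant discs

**Lemma 2 (pullbacks).** Suppose $F^n(\zeta)$ is defined, $n\ge1$, and $\operatorname{Re}F^j(\zeta)\ge L_0+200$ for $1\le j\le n$. Then there is a univalent $\chi$ on $D(F^n(\zeta),100)$ with $F^n\circ\chi=\mathrm{id}$, $\chi(F^n(\zeta))=\zeta$, $|\chi'|\le7^{-n}$ and
$$|F^j(\chi(w))-F^j(\zeta)|\le100\cdot7^{-(n-j)}\qquad(0\le j\le n).$$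

**Proof.** For $1\le j\le n$ we have $\operatorname{Re}>L_0+100$ on $D(F^j(\zeta),100)$. There, by (7), the branch $F_{T'}^{-1}$, with $T'$ the tract containing $F^{j-1}(\zeta)$, has derivative less than $1/7$ in modulus and takes $F^j(\zeta)$ to $F^{j-1}(\zeta)$. So it maps $D(F^j(\zeta),\rho)$ into $D(F^{j-1}(\zeta),\rho/7)$ for $\rho\le100$. Compose for $j=n,n-1,\dots,1$, starting with $\rho=100$. $\square$

**Return-type branches.** We now normalize pullbacks so that they live on discs $D(b,90)$. Let $Q\ge Q_0$ and $\operatorname{Re}c,\operatorname{Re}b\ge Q$. Suppose $n\ge1$, $\operatorname{Re}F^l(\zeta)\ge Q$ for $0\le l\le n$, $\zeta\in D(c,1)$ and $F^n(\zeta)\in D(b,1)+2\pi ik$ with $k\in\mathbb Z$. Take $\chi$ from Lemma 2 and put $\varphi(w)=\chi(w+2\pi ik)$ on $D(b,90)$; this is defined because $D(b+2\pi ik,90)\subset D(F^n(\zeta),100)$. Then $\varphi$ is univalent and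
$$F^n\circ\varphi=\mathrm{id}+2\pi ik,\quad|\varphi'|\le7^{-n},\quad\varphi(D(b,90))\subset D(\zeta,100/7)\subset D(c,16),\tag{9}$$
$$\operatorname{Re}F^l(\varphi(w))\ge Q-100\qquad(0\le l\le n,\ w\in D(b,90)).\tag{10}$$
Also $\zeta=\varphi(\omega)$ with $\omega=F^n(\zeta)-2\pi ik\in D(b,1)$.

**Lemma 3 (transitions).** Let $\operatorname{Re}c,\operatorname{Re}b\ge Q_0$. There are a univalent $\psi:D(b,90)\to D(c,17)$ with $|\psi'|\le1/7$, an integer $m\ge1$ and $k\in\mathbb Z$ such that $F^m\circ\psi=\mathrm{id}+2\pi ik$ and $\operatorname{Re}F^l(\psi(w))\ge\operatorname{Re}c-17$ for $0\le l<m$, $w\in D(b,90)$.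

**Proof.** The plan is to step outward from $c$ by (8) until we are as far right as a preimage of $b$ (mod $2\pi i$), and then to pull back.

**Step 1: preimages of $b+2\pi ik$ are spread to the right.** Let $\beta_k=F_T^{-1}(b+2\pi ik)$, $k\ge0$, with $T$ the fixed tract. The points $e^{\beta_k}$ are distinct solutions of $f=e^b$; a bounded set contains finitely many such solutions, so $\operatorname{Re}\beta_k\to+\infty$. By (7), $|\beta_{k+1}-\beta_k|\le2\pi\cdot4\pi/200<1$.

**Step 2: walk outward.** Let $q_0=c$. Given $q_i$, choose $q_i'$ by (8) and set $q_{i+1}=F(q_i')$. Inductively $\operatorname{Re}q_i\ge2^i\operatorname{Re}c\ge Q_0$, so (8) applies at each step. Stop at the first $s\ge0$ with $\operatorname{Re}q_s\ge\operatorname{Re}\beta_0$. The sequence $\operatorname{Re}\beta_k$ starts at or to the left of $\operatorname{Re}q_s$, tends to $+\infty$ and moves by less than $1$ at a time; so $|\operatorname{Re}\beta_k-\operatorname{Re}q_s|<1$ for some $k\ge0$. For suitable $l\in\mathbb Z$, $\beta:=\beta_k+2\pi il$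 satisfies $|\beta-q_s|<1+\pi<5$.

**Step 3: pull back.** Let $\sigma_s(w)=F_T^{-1}(w+2\pi ik)+2\pi il$ on $D(b,90)$. There $\operatorname{Re}(w+2\pi ik)-L_0\ge110$, so $|\sigma_s'|\le4\pi/110<1/8$. As $\sigma_s(b)=\beta$, we get $\sigma_s(D(b,90))\subset D(\beta,12)\subset D(q_s,17)$. For $i=s,\dots,1$ put $\sigma_{i-1}=F_{T_{i-1}}^{-1}\circ\sigma_i$, with $T_{i-1}$ the tract containing $q_{i-1}'$. On $D(q_i,17)$ we have $\operatorname{Re}>L_0+183$, so $|(F_{T_{i-1}}^{-1})'|<1/7$; and $F_{T_{i-1}}^{-1}(q_i)=q_{i-1}'$. Hence the image of $\sigma_{i-1}$ lies in $D(q_{i-1}',17/7)\subset D(q_{i-1},17/7+\pi)\subset D(q_{i-1},17)$. Take $\psi=\sigma_0$ and $m=s+1$. Then $F^i\circ\psi=\sigma_i$ for $0\le i\le s$, so $\operatorname{Re}F^i(\psi(w))\ge\operatorname{Re}q_i-17\ge\operatorname{Re}c-17$. Finally $F^{s+1}\circ\psi=F\circ\sigma_s=\mathrm{id}+2\pi ik$ by periodicity of $F$. $\square$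

## 5. Systems of inverse branches

**Definition ($(Q,d)$-system).** Let $Q\ge Q_0$, $d>0$, $\operatorname{Re}c\ge Q$. A *$(Q,d)$-system at $c$* is a $d$-family $\Phi$ at $c$ such that for each $\varphi\in\Phi$ there are $n_\varphi\ge1$ (the *time* of $\varphi$) and $k_\varphi\in\mathbb Z$ with

- $F^{n_\varphi}\circ\varphi=\mathrm{id}+2\pi ik_\varphi$;
- $\operatorname{Re}F^l(\varphi(w))\ge Q-100$ for $w\in D(c,90)$, $0\le l\le n_\varphi$.

**Example 5.** Let $f(z)=e^z$, $F(\zeta)=e^\zeta$, and $0<d<1$. Take a real $c=Q\ge Q_0$ so large that $c(1-d)\ge\log150$. For integers $k$ divisible by $7$ with $e^c\le2\pi k\le2e^c$ let $\varphi_k(w)=\operatorname{Log}(w+2\pi ik)$ on $D(c,90)$. Recall $c\ge200$. For $w\in D(c,90)$ we have $\operatorname{Re}w>0$, $\operatorname{Im}(w+2\pi ik)>0$, and $e^c-90\le|w+2\pi ik|\le2e^c+c+90<3e^c$. So $\varphi_k(w)$ has real part within $2$ of $c$ and imaginary part in $(0,\pi/2)$; hence $\varphi_k(w)\in D(c,17)$. Also $|\varphi_k'|\le(e^c-90)^{-1}<1/7$, $F\circ\varphi_k=\mathrm{id}+2\pi ik$,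 and $\operatorname{Re}F^l(\varphi_k(w))\ge c-100$ for $l=0,1$. The sets $U_c+2\pi ik$ are disjoint for different $k\in7\mathbb Z$, because $14\pi>40$, and $\operatorname{Log}$ is injective; so the $\varphi_k(U_c)$ are disjoint. There are at least $e^c/(14\pi)-1\ge e^c/50$ such $k$, and $\lambda_{\varphi_k}\ge(3e^c)^{-1}$. Thus $\sum\lambda_{\varphi_k}^d\ge\frac{e^c}{50}(3e^c)^{-d}\ge e^{c(1-d)}/150\ge1$, and we have a $(Q,d)$-system at $c$. Each $\varphi_k$ maps $U_c$ into itself and contracts, so it has a fixed point $p$. Then $e^p=p+2\pi ik$, and $z=e^p$ satisfies $e^z=e^{p+2\pi ik}=z$ with $|f'(z)|=|z|>1$: a one-point hyperbolic set.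

## 6. Non-escaping points far out produce systems

**Proposition 4.** Let $Q\ge Q_0$, $d>0$. If $\dim(J_{e^Q}(f)\setminus I(f))>d$, then there is a $(Q,d)$-system.

**Proof.** **Step 1: one disc to which many points return.** Let $\Lambda$ be the set of $\zeta$ such that for all $n\ge0$, $F^n(\zeta)$ is defined and $\operatorname{Re}F^n(\zeta)\ge Q$. Let $\Lambda'$ be the set of $\zeta\in\Lambda$ with $\operatorname{Re}F^n(\zeta)\not\to\infty$. If $z\in J_{e^Q}(f)\setminus I(f)$, then $|f^n(z)|\ge e^Q>R_0$ for $n\ge1$, so every $\zeta$ with $e^\zeta=f(z)$ lies in $\Lambda'$ by Section 3. Thus $J_{e^Q}(f)\setminus I(f)\subset f^{-1}(\exp\Lambda')$, and $\dim\Lambda'>d$. Now $\Lambda'$ is the union over $M\in\mathbb N$ of $\{\zeta\in\Lambda:\operatorname{Re}F^n(\zeta)\le M\text{ infinitely often}\}$. The rectangle $\{Q\le\operatorname{Re}\le M,\ |\operatorname{Im}|\le\pi\}$ is covered by finitely many discs $D(c,1)$ with $c$ in the rectangle, and modulo $2\pi i$ one of them is visited infinitely often. By countable stability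 there is $c$ with $\operatorname{Re}c\ge Q$ such that
$$E=\{\zeta\in\Lambda:F^n(\zeta)\in D(c,1)+2\pi i\mathbb Z\text{ for infinitely many }n\}$$
has $\dim E>d$.

**Step 2: localize to the disc.** Since $F(E)\subset E$, we have $E\subset\bigcup_nF^{-n}\big(E\cap(D(c,1)+2\pi i\mathbb Z)\big)$, so $\dim\big(E\cap(D(c,1)+2\pi i\mathbb Z)\big)>d$. As $E$ is $2\pi i$-periodic, $E_0:=E\cap D(c,1)$ has $\dim E_0>d$, hence $\mathcal H^d(E_0)=\infty$.

**Step 3: each return gives a ball around a branch.** For $\zeta\in E_0$ and a return time $n\ge1$, $F^n(\zeta)\in D(c,1)+2\pi ik$, let $\varphi=\varphi_{\zeta,n}$ be the return-type branch with $b=c$, and let $\lambda=\lambda_\varphi\le7^{-n}$. As $\zeta=\varphi(\omega)$ with $\omega\in D(c,1)$, every point of $U_c$ is within $21$ of $\omega$, and (1) gives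
$$\varphi(U_c)\subset\overline B(\zeta,21\cdot7\lambda)\subset B_{\zeta,n}:=\overline B(\zeta,150\lambda).$$

**Step 4: select disjoint balls.** The $5r$-covering lemma says: from a family of closed balls with bounded radii one can select a pairwise disjoint subfamily (here countable) whose $5$-fold enlargements cover the union of the family. Fix $N\ge1$ and apply it to the balls $B_{\zeta,n}$ with $\zeta\in E_0$ and $n\ge N$ a return time; they cover $E_0$. With $\lambda_i\le7^{-N}$ the numbers of the selected balls, the enlarged balls have diameters $1500\lambda_i$, so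
$$\sum_i(1500\lambda_i)^d\ge\mathcal H^d_{1500\cdot7^{-N}}(E_0)\to\mathcal H^d(E_0)=\infty\qquad(N\to\infty).$$
Fix $N$ with $\sum_i\lambda_i^d\ge2$ and take a finite subfamily with $\sum\lambda_i^d\ge1$. The images of $U_c$ under the corresponding branches lie in disjoint balls, and the other requirements on a $(Q,d)$-system are (9) and (10). $\square$

## 7. A chain through systems at larger and larger distance

**Proposition 5.** Let $d>0$, and suppose there are $(Q_j,d)$-systems $\Phi_j$ at $c_j$ $(j\ge1)$, with $Q_j\ge Q_0$ and $Q_j\to\infty$. Then $\dim I(f)\ge d$; moreover $\dim\mathrm{Slow}_a(f)\ge d$ for every sequence $a=(a_n)$ with $a_n\to\infty$.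

**Proof.** Fix $a_n\to\infty$. It suffices to bound $\dim\mathrm{Slow}_a(f)$, since $\mathrm{Slow}_a(f)\subset I(f)$.

**Step 1: choose the chain, run lengths last.** Let $\psi_j:D(c_{j+1},90)\to D(c_j,17)$ be given by Lemma 3, with time $m$. The numbers $\tau_j,\eta_j,T_j$ of Section 1 are now determined. Choose real numbers $M_j$, nondecreasing in $j$, such that all points $F^l(g(w))$, with $g\in\Phi_j$ and $w\in U_{c_j}$, or $g=\psi_j$ and $w\in U_{c_{j+1}}$, and $0\le l\le$ the time of $g$, have real part at most $M_j$. This is possible because these are finitely many continuous images of compact sets. Only now choose $N_1,N_2,\dots\ge1$ such that for all $j\ge2$ condition (3) holds and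
$$a_n\ge e^{M_j}\quad\text{for all }n\ge N_{j-1}.\tag{11}$$
Both are satisfied when $N_{j-1}$ is large enough. By Lemma 1(d), the set $C$ of this chain has $\dim C\ge d$, so $\dim\exp(C)\ge d$.

**Step 2: $\exp(C)$ escapes, slowly.** Let $x\in C$ have word $(g_k)$, let $y_k=G_k^{-1}(x)\in U^{(k)}$, so $y_k=g_{k+1}(y_{k+1})$, and let $n(k)\ge k$ be the total time of $g_1,\dots,g_k$. Suppose $F^{n(k)}(x)\equiv y_k\pmod{2\pi i}$, which is true for $k=0$. Then by periodicity of $F$,
$$F^{n(k)+l}(x)\equiv F^l(y_k)=F^l(g_{k+1}(y_{k+1}))\pmod{2\pi i}\qquad(0\le l\le n(k+1)-n(k)).$$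
For $l=n(k+1)-n(k)$ the right-hand side is $y_{k+1}$ modulo $2\pi i$, so the induction continues. Let step $k+1$ be in stage $j$. The definition of a system, or Lemma 3 together with $\operatorname{Re}c_j-17\ge Q_j-17$, yields
$$Q_j-100\le\operatorname{Re}F^n(x)\le M_j\qquad\text{for }n(k)\le n<n(k+1).$$
As $j\to\infty$ with $n$, $\operatorname{Re}F^n(x)\to\infty$, that is, $e^x\in I(f)$. If $j\ge2$, then $n\ge n(k)\ge k\ge N_{j-1}$, and (11) gives $|f^n(e^x)|=e^{\operatorname{Re}F^n(x)}\le e^{M_j}\le a_n$. So $\exp(C)\subset\mathrm{Slow}_a(f)$, whence $\dim\mathrm{Slow}_a(f)\ge d$. $\square$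

**Proof of Theorem 1.** The inequality $\dim I(f)\le\operatorname{edim}(f)$ was checked in Section 2. Suppose $\dim I(f)<\operatorname{edim}(f)$ and pick $d>0$ with $\dim I(f)<d<\operatorname{edim}(f)$. By (5), $\dim(J_{e^{Q_j}}(f)\setminus I(f))>d$ for $Q_j=Q_0+j$, $j\ge1$. Proposition 4 gives $(Q_j,d)$-systems, and Proposition 5 gives $\dim I(f)\ge d$, a contradiction. Hence $\operatorname{edim}(f)=\dim I(f)$ for every $f\in\mathcal B$: no function as asked for exists. $\blacksquare$

## 8. Hyperbolic sets and the non-escaping part of $J_R(f)$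

**Proof of Theorem 2(a).** As $I(f)\subset J(f)$, each $z\in I(f)$ has $f^n(z)\in I(f)\cap J_R(f)$ for large $n$. So $I(f)\subset\bigcup_nf^{-n}(I(f)\cap J_R(f))$, and (4) gives $\dim I(f)\le\dim(I(f)\cap J_R(f))\le\dim I(f)$. By Theorem 1 the common value is $\operatorname{edim}(f)$. The formula for $\dim J_R(f)$ follows by stability of $\dim$. $\square$

For the first equality in (b) we compare $h_Q$ with $\dim(J_{e^Q}(f)\setminus I(f))$ in both directions.

**Step 1: hyperbolic sets consist of non-escaping Julia points.** Let $X\subset\{|z|\ge e^Q\}$ be hyperbolic. Orbits in $X$ stay in $X$, so they are bounded and of modulus at least $e^Q$. Suppose $z\in X$ were not in $J(f)$. Then $(f^n)$ is equicontinuous near $z$, and some subsequence converges uniformly in the spherical metric on a disc about $z$. As the orbit of $z$ is bounded, the limit is finite at $z$; so on a smaller disc the functions of the subsequence are eventually uniformly bounded and converge uniformly to a holomorphic function. By Weierstrass' theorem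 their derivatives at $z$ converge to a finite value, contradicting $|(f^n)'(z)|\ge\delta\kappa^n\to\infty$. So $X\subset J_{e^Q}(f)\setminus I(f)$, and
$$h_Q\le\dim(J_{e^Q}(f)\setminus I(f)).\tag{12}$$

**Step 2: a system yields a hyperbolic set.**

> (13) If $Q\ge Q_0$ and a $(Q,d)$-system $\Phi$ exists, then $h_{Q-100}\ge d$.

Let $\Phi$ be a system at $c$, and let $L\subset U_c$ be the set $C$ of the one-family chain. By Lemma 1(c), $L$ is compact, $L=\bigcup_{\varphi\in\Phi}\varphi(L)$ and $\dim L\ge d$. Put
$$Y=\bigcup_{\varphi\in\Phi}\ \bigcup_{0\le l<n_\varphi}F^l(\varphi(L)),\qquad X=\exp(Y).$$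
Then $X$ is compact. We have $F(Y)\subset Y+2\pi i\mathbb Z$: this is clear for $l<n_\varphi-1$, and for $l=n_\varphi-1$ it holds since $F^{n_\varphi}(\varphi(L))=L+2\pi ik_\varphi$ and $L=\bigcup\varphi(L)\subset Y$. Hence $f(X)\subset X$. All points of $Y$ have real part at least $Q-100$, so $X\subset\{|z|\ge e^{Q-100}\}$; and $\dim X\ge\dim\exp(L)=\dim L\ge d$. To see expansion, let $z=e^\zeta$ with $\zeta\in Y$. All $F^n(\zeta)$ lie in $Y+2\pi i\mathbb Z$, so have real part at least $Q-100\ge L_0+100$. By (7), $|F'|\ge7$ at $F^{n-1}(\zeta)$ for each $n\ge1$, so $|(F^n)'(\zeta)|\ge7^n$. Differentiating $\exp\circ F^n=f^n\circ\exp$,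
$$|(f^n)'(z)|=|(F^n)'(\zeta)|\,\frac{|f^n(z)|}{|z|}\ge7^n\,\frac{\min_X|\cdot|}{\max_X|\cdot|}.$$
So $X$ is hyperbolic, which proves (13). It also shows that the limit set of a single system has bounded orbits, as announced in Section 2.

**Step 3: conclusion.** Let $Q\ge Q_0$. If $0<d<\dim(J_{e^Q}(f)\setminus I(f))$, Proposition 4 and (13) give $h_{Q-100}\ge d$. Together with (12),
$$h_Q\le\dim(J_{e^Q}(f)\setminus I(f))\le h_{Q-100}\qquad(Q\ge Q_0).$$
Let $Q\to\infty$: $\inf_R\dim(J_R(f)\setminus I(f))=\operatorname{ehd}(f)$. $\square$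

**Example 6.** For $f(z)=e^z$, Example 5 and (13) give $h_{Q-100}\ge d$ for every $d<1$ and all large $Q$, so $\operatorname{ehd}(f)\ge1$.

## 9. Slowly escaping points

**Lower bound for every sequence.** If $0<d<\operatorname{ehd}(f)$, then (12) gives $\dim(J_R(f)\setminus I(f))>d$ for all $R$, and Propositions 4 and 5 give $\dim\mathrm{Slow}_a(f)\ge d$ for every $a_n\to\infty$. So $\dim\mathrm{Slow}_a(f)\ge\operatorname{ehd}(f)$ always.

It remains to construct one sequence $a$ with $\dim\mathrm{Slow}_a(f)\le\operatorname{ehd}(f)$. The idea is that orbits confined to a bounded region (mod $2\pi i$) for a long time can be covered efficiently, for otherwise the covering branches would form a system of too large a dimension. So we let $a_n$ stay constant for very long.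

**Step 1: set-up.** Let $h=\operatorname{ehd}(f)$, $s_m'=h+\frac1m$, $s_m=h+\frac2m$. Choose $Q_m\ge Q_0$ increasing to $\infty$ with $h_{Q_m-100}<s_m'$, and $M_r$ strictly increasing to $\infty$ with $M_r\ge Q_r$. For $m\le r$ let $\mathcal C_{m,r}$ be the finite set of points $Q_m+u+iv$ with $u\in\mathbb N_0$, $u\le M_r+1-Q_m$, $v\in\{-3,\dots,3\}$. Rounding both coordinates to the nearest grid value moves a point of $\{Q_m\le\operatorname{Re}\le M_r,\ |\operatorname{Im}|\le\pi\}$ by at most $\sqrt{1/2}<1$, so the discs $D(\alpha,1)$, $\alpha\in\mathcal C_{m,r}$, cover this rectangle. Also $\mathcal C_{m,r}\subset\mathcal C_{m,r+1}$.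

For $\alpha,\alpha'\in\mathcal C_{m,r}$ and $n\ge1$ let $B_n^{m,r}(\alpha,\alpha')$ be the set of all return-type branches $\varphi:D(\alpha',90)\to D(\alpha,16)$ of time $n$ (with $Q=Q_m$, $c=\alpha$, $b=\alpha'$) arising from points $\zeta\in D(\alpha,1)$ with $Q_m\le\operatorname{Re}F^l(\zeta)\le M_r$ $(0\le l\le n)$ and $F^n(\zeta)\in D(\alpha',1)+2\pi i\mathbb Z$. Let $\lambda_\varphi=\inf_{U_{\alpha'}}|\varphi'|\in(0,7^{-n}]$. Sums over $B_n^{m,r}(\alpha,\alpha')$ are suprema of finite partial sums; if such a sum is finite, the set is countable, because all $\lambda_\varphi>0$.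

**Step 2: images overlap a bounded number of times.** We show that each $\varphi\in B_n^{m,r}(\alpha,\alpha')$ has at most $12$ other members $\tilde\varphi$ with $\varphi(U_{\alpha'})\cap\tilde\varphi(U_{\alpha'})\ne\emptyset$. Write $\varphi=\chi(\cdot+2\pi ik)$ and $\tilde\varphi=\tilde\chi(\cdot+2\pi i\tilde k)$; the integer $k$ is determined by $\varphi$ through $F^n\circ\varphi=\mathrm{id}+2\pi ik$, and likewise $\tilde k$ by $\tilde\varphi$. Let $\varphi(u)=\tilde\varphi(\tilde u)=w$ with $u,\tilde u\in U_{\alpha'}$. Then $F^n(w)=u+2\pi ik=\tilde u+2\pi i\tilde k=:v$, so $|k-\tilde k|\le40/2\pi<7$. Moreover $\chi$ and $\tilde\chi$ are inverse branches of the locally injective map $F^n$ with $\chi(v)=\tilde\chi(v)=w$. On the convex set $D(\alpha'+2\pi ik,90)\cap D(\alpha'+2\pi i\tilde k,90)\ni v$, the set where they agree is closed, and open by local injectivity of $F^n$; so they agree there. By the identity theorem $\varphi$ and $\tilde k$ determine $\tilde\varphi$. Finally $\tilde k$ takes at most $13$ values, one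 of which, $\tilde k=k$, gives $\varphi$ itself.

**Step 3: the counting estimate.** We prove:

> (14) There is $K_{m,r}<\infty$, independent of $n$, with $\displaystyle\sum_{\varphi\in B_n^{m,r}(\alpha,\alpha')}\lambda_\varphi^{s_m}\le K_{m,r}\,7^{-n/m}$ for all $n,\alpha,\alpha'$.

For $\alpha,\alpha'\in\mathcal C_{m,r}$ let $\psi_{\alpha',\alpha}:D(\alpha,90)\to D(\alpha',17)$ be from Lemma 3, and let $\tau>0$ be the minimum of $\inf_{U_\alpha}|\psi_{\alpha',\alpha}'|$ over the finitely many pairs. Suppose $\sum_{\varphi\in B_n^{m,r}(\alpha,\alpha')}\lambda_\varphi^{s_m'}>13\,\tau^{-s_m'}$ for some $n,\alpha,\alpha'$. Take a finite subfamily with sum at least $13\,\tau^{-s_m'}$. By Step 2 it can be colored greedily with $13$ colors so that members with intersecting images of $U_{\alpha'}$ have different colors. Some color class $\mathcal F$ has $\sum_{\varphi\in\mathcal F}(\lambda_\varphi\tau)^{s_m'}\ge1$. Then $\{\varphi\circ\psi_{\alpha',\alpha}:\varphi\in\mathcal F\}$ is a $(Q_m,s_m')$-system at $\alpha$: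

- the maps are univalent, send $D(\alpha,90)$ into $D(\alpha,16)$ and have derivative at most $1/7$ in modulus;
- the images of $U_\alpha$ are disjoint, as $\psi_{\alpha',\alpha}(U_\alpha)\subset U_{\alpha'}$;
- $\inf_{U_\alpha}|(\varphi\circ\psi_{\alpha',\alpha})'|\ge\lambda_\varphi\tau$, so the sum condition holds;
- if $m'$ is the time of $\psi_{\alpha',\alpha}$, then $F^{n+m'}\circ\varphi\circ\psi_{\alpha',\alpha}$ is the identity plus an integer multiple of $2\pi i$, by periodicity of $F$;
- the intermediate points have real part at least $Q_m-100$ for times $l\le n$ by (10), at least $\operatorname{Re}\alpha'-17\ge Q_m-17$ for $n\le l<n+m'$, and at least $\operatorname{Re}\alpha-90\ge Q_m-90$ for $l=n+m'$.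

By (13), $h_{Q_m-100}\ge s_m'$, contrary to the choice of $Q_m$. So $\sum\lambda_\varphi^{s_m'}\le13\,\tau^{-s_m'}$ always. Since $\lambda_\varphi\le7^{-n}$ and $s_m-s_m'=1/m$, (14) follows with $K_{m,r}=13\,\tau^{-s_m'}$.

**Step 4: the sequence $a$.** Choose integers $0<t_1<t_2<\cdots$ such that for every $r\ge1$ and all $m\le r$, with $n_r:=t_{r+1}-t_r$,
$$7^{s_m}\,(\#\mathcal C_{m,r+1})^2\,K_{m,r+1}\,7^{-n_r/m}\le\tfrac12.\tag{15}$$
For each $r$ these are finitely many conditions, satisfied when $n_r$ is large. Define $a_n=e^{M_r}$ for $t_r\le n<t_{r+1}$ and $a_n=e^{M_1}$ for $n<t_1$. Then $a_n$ is nondecreasing and tends to $\infty$.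

**Step 5: reduction to sets $Y_{m,r_0}$.** Fix $m$. For $r_0\ge m$ let $Y_{m,r_0}$ be the set of all $\zeta$ with $|\operatorname{Im}\zeta|\le\pi$ such that $F^l(\zeta)$ is defined with $\operatorname{Re}F^l(\zeta)\ge Q_m$ for all $l\ge0$, and $\operatorname{Re}F^l(\zeta)\le M_{r+1}$ for $0\le l\le t_{r+1}-t_{r_0}$, $r\ge r_0$. Given $z\in\mathrm{Slow}_a(f)$, there is $r_0\ge m$ with $e^{Q_m}\le|f^n(z)|\le a_n$ for all $n\ge t_{r_0}$. Write $f^{t_{r_0}}(z)=e^\zeta$ with $|\operatorname{Im}\zeta|\le\pi$. Then $\operatorname{Re}F^l(\zeta)=\log|f^{t_{r_0}+l}(z)|$, and for $l\le t_{r+1}-t_{r_0}$ this is at most $\log a_{t_{r+1}}=M_{r+1}$. So $\zeta\in Y_{m,r_0}$, and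
$$\mathrm{Slow}_a(f)\subset\bigcup_{r_0\ge m}f^{-t_{r_0}}(\exp Y_{m,r_0}).$$
By (4) it suffices to show $\dim Y_{m,r_0}\le s_m$.

**Step 6: code the points of $Y_{m,r_0}$.** Let $\zeta\in Y_{m,r_0}$ and $l_r=t_r-t_{r_0}$. For $r\ge r_0$ choose $\alpha_r$ and $\kappa_r\in\mathbb Z$, with $\kappa_{r_0}=0$, such that $y_r:=F^{l_r}(\zeta)-2\pi i\kappa_r\in D(\alpha_r,1)$. For $r>r_0$ we can take $\alpha_r\in\mathcal C_{m,r}$, since $\operatorname{Re}F^{l_r}(\zeta)\le M_r$; for $r=r_0$ we take $\alpha_{r_0}\in\mathcal C_{m,r_0+1}$, since $\operatorname{Re}\zeta\le M_{r_0+1}$. Thus $\alpha_r,\alpha_{r+1}\in\mathcal C_{m,r+1}$ for all $r\ge r_0$. By periodicity $F^{n_r}(y_r)=F^{l_{r+1}}(\zeta)\in D(\alpha_{r+1},1)+2\pi i\kappa_{r+1}$, and $Q_m\le\operatorname{Re}F^l(y_r)\le M_{r+1}$ for $0\le l\le n_r$. So the return-type branch of $y_r$ is a map $\varphi_r\in B_{n_r}^{m,r+1}(\alpha_r,\alpha_{r+1})$ with $\varphi_r(y_{r+1})=y_r$. Since $\zeta=y_{r_0}$, for every $p>r_0$ the set $Y_{m,r_0}$ is covered by the sets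
$$\varphi_{r_0}\circ\dots\circ\varphi_{p-1}(D(\alpha_p,1)),$$
taken over all $\alpha_{r_0},\dots,\alpha_p$ with $\alpha_r,\alpha_{r+1}\in\mathcal C_{m,r+1}$ for $r_0\le r<p$, and all $\varphi_r\in B_{n_r}^{m,r+1}(\alpha_r,\alpha_{r+1})$. By (14) there are countably many of them.

**Step 7: estimate the cover.** Each $\varphi_r$ maps $U_{\alpha_{r+1}}$ into $D(\alpha_r,16)\subset U_{\alpha_r}$. So by (1) the diameters are at most $2\prod_{r=r_0}^{p-1}7\lambda_{\varphi_r}$, and also at most $2\cdot7^{-l_p}$, which tends to $0$ as $p\to\infty$. Summing the $s_m$-th powers of the diameters, first over the branches by (14) and then over the points $\alpha_r$ (at most $\prod_{r=r_0}^{p-1}(\#\mathcal C_{m,r+1})^2$ choices), and using (15), we get at most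
$$2^{s_m}\prod_{r=r_0}^{p-1}7^{s_m}(\#\mathcal C_{m,r+1})^2K_{m,r+1}7^{-n_r/m}\le2^{s_m}2^{-(p-r_0)}\to0\qquad(p\to\infty).$$
Thus $\mathcal H^{s_m}(Y_{m,r_0})=0$, and $\dim\mathrm{Slow}_a(f)\le s_m=h+2/m$. The sequence $a$ does not depend on $m$, so letting $m\to\infty$ gives $\dim\mathrm{Slow}_a(f)\le\operatorname{ehd}(f)$. With the lower bound, equality holds for this $a$, and the minimum in Theorem 2(b) is attained and equals $\operatorname{ehd}(f)$. The final inequalities in (b) follow from the lower bound, $\mathrm{Slow}_a(f)\subset I(f)$ and Theorem 1. $\blacksquare$
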